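# Existential sentences over the reals with integer powers of two bases

## 1. Powers of 2 next to powers of 3

Write $2^{\mathbb Z}=\{2^n:n\in\mathbb Z\}$ and $3^{\mathbb Z}=\{3^m:m\in\mathbb Z\}$, and ask whether the following sentence is true:
$$\exists x\in 2^{\mathbb Z}\ \exists y\in 3^{\mathbb Z}:\quad y>1\ \text{ and }\ |y-x|\,y<x. \tag{1}$$

Put $y=3^m$ with $m\ge1$ and $x=2^n$. The condition is $|3^m-2^n|<2^n/3^m$. If $n\le 0$, the left side is at least $2$ and the right side is less than $1$, so there is no solution. If $n\ge1$, then $3^m$ is odd and $2^n$ is even, so the left side is at least $1$, which forces $2^n>3^m$. Put $\delta=2^n-3^m$, an odd positive integer. The condition becomes $\delta<1+\delta\,3^{-m}$, that is, $\delta(1-3^{-m})<1$. For $\delta\ge3$ the left side is at least $3\cdot\frac23=2$, so $\delta=1$ and $2^n=3^m+1$. Modulo $8$ the powers $3^m$ are $3$ or $1$, so $3^m+1$ is not divisible by $8$ and $n\le2$. Since $m\ge 1$, only $n=2$, $m=1$ remains, and $(x,y)=(4,3)$ works because $1\cdot 3<4$. So (1) is true with exactly one witness.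

Now make the condition stricter:
$$\exists x\in 2^{\mathbb Z}\ \exists y\in 3^{\mathbb Z}:\quad y>1\ \text{ and }\ |y-x|\,y^2<x. \tag{2}$$
As $y>1$, a witness of (2) is a witness of (1), so only $(4,3)$ can work. But $1\cdot 9<4$ is false, so (2) is false.

A third sentence has a different character:
$$\exists x\in 2^{\mathbb Z}\ \exists y\in 3^{\mathbb Z}:\quad y>1000,\quad x<y,\quad 10y<11x. \tag{3}$$
Here $3^7=2187$ and $2^{11}=2048$ work, since $21870<22528$. This is no accident: $\log 3/\log 2$ is irrational, so the ratios $y/x$ are dense in $(0,\infty)$ even when $y$ is required to be large.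

Sentence (3) is settled by density. In sentences (1) and (2) we had to know when to stop looking, and what told us was that two different integers differ by at least $1$. Replace $3$ by a real number $b=2^\theta$. Then (2) asks for integers $m\ge1$ and $n$ with $|b^m2^{-n}-1|<b^{-2m}$, that is, for an extremely good rational approximation of $\theta$, and no integrality tells us where to stop. Can we nevertheless choose two bases $a$ and $b$ such that some algorithm decides every sentence of this kind, with any number of variables and arbitrary polynomial conditions?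

## 2. Existential theories with power predicates

Throughout, bases are real numbers $a>0$ with $a\ne1$, and $a^{\mathbb Z}=\{a^z:z\in\mathbb Z\}$.

**Definition (the theory).** Fix bases $a_1,\dots,a_r$. Terms are built from variables, $0$, $1$, $+$ and $\cdot$. Atoms are $t=t'$, $t<t'$, and $a_s^{\mathbb Z}(t)$, the last meaning $t\in a_s^{\mathbb Z}$. An existential sentence is $\exists z_1\cdots\exists z_m\,\varphi$ with $\varphi$ quantifier-free and the $z_i$ ranging over $\mathbb R$. The set of existential sentences that hold is denoted $\mathrm{Th}_\exists(a_1,\dots,a_r)$. It is decidable if an algorithm decides membership in it. The bases are fixed; they are not part of the input.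

For example, (1) is the sentence $\exists x\exists y\,\big(2^{\mathbb Z}(x)\wedge3^{\mathbb Z}(y)\wedge 1<y\wedge y y<x+xy\wedge xy<x+yy\big)$.

**Definition (computable reals, relative decidability).** A real $\beta$ is computable if some algorithm outputs, for each $k$, a rational within $2^{-k}$ of $\beta$. Equivalently, the set $\{q\in\mathbb Q:\beta<q\}$ is decidable: a cut yields approximations by bisection; approximations decide the cut if $\beta$ is irrational, and if $\beta$ is rational its cut is decidable anyway. A statement holds relative to $\alpha\in\mathbb R^r$ if the algorithm may ask an oracle for rational approximations of the $\alpha_s$. Turing equivalence of a set and a tuple of reals means that each is computable relative to the other.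

Hieronymi showed that if $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$, then the full first-order theory, with quantifier alternation, of the reals enriched with $a^{\mathbb Z}$ and $b^{\mathbb Z}$ is undecidable. The problem, from Jorge Gallego-Hernández and Alessio Mansutti, "On the Existential Theory of the Reals Enriched with Integer Powers of a Computable Number", arXiv:2502.02220 (2025), is this: are there $a,b$ with $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ for which the existential theory with both predicates is decidable?

**Answer.** Yes. There are computable $a,b>1$ with $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ for which $\mathrm{Th}_\exists(a,b)$ is decidable. Pairs with these properties, except that the condition $a,b>1$ is dropped, are dense in $(0,\infty)^2$.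

**Theorem A.** For every $r\ge1$ and every nonempty open $O\subseteq(1,\infty)^r$ there is $(a_1,\dots,a_r)\in O$ with computable, algebraically independent coordinates such that $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable.

**Theorem B.** (i) If $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable, then all $a_s$ are computable. (ii) For Lebesgue-almost every $(a_1,\dots,a_r)\in(0,\infty)^r$, $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is Turing equivalent to $(a_1,\dots,a_r)$.

**Theorem C.** Computability is not sufficient: there is a computable $b$ with $2^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ such that $\mathrm{Th}_\exists(2,b)$ is undecidable.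

Theorem A with $r=2$ gives the answer. If $a,b$ are algebraically independent and $a^m=b^n$, then $a^mb^{-n}=1$ is a relation between Laurent monomials, so $m=n=0$ and the common element is $1$. For density, take any open subset of $(0,\infty)^2$ and shrink it to an open box avoiding the lines where a coordinate is $1$. Replacing each coordinate below $1$ by its inverse changes neither $a^{\mathbb Z}$ nor computability, so Theorem A applies to the resulting box in $(1,\infty)^2$.

Because $a^{\mathbb Z}=(1/a)^{\mathbb Z}$, we assume from now on that all bases are larger than $1$, and write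
$$a_s=e^{\alpha_s},\qquad \alpha_s>0,\qquad \alpha=(\alpha_1,\dots,\alpha_r).$$

## 3. Computable bases: necessary, and not enough

We begin with the two results that show what the bases must satisfy.

**Proof of Theorem B(i).** Let $a_s>1$ and let $q>1$ be rational. Consider the sentence $\exists x\,(a_s^{\mathbb Z}(x)\wedge 1<x\wedge x<q)$, with denominators cleared in $x<q$. If $a_s<q$, then $x=a_s$ is a witness. Conversely, a witness is $x=a_s^k>1$, so $k\ge1$ and $a_s\le x<q$. Hence the sentence holds iff $a_s<q$, and the cut of $a_s$ is computable from $\mathrm{Th}_\exists$. If $a_s<1$, the same sentence yields the cut of $1/a_s$. So $(a_1,\dots,a_r)$ is always computable relative to $\mathrm{Th}_\exists(a_1,\dots,a_r)$, and in particular it is computable if the theory is decidable. $\square$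

For Theorem C recall continued fractions. For irrational $\theta=[q_0;q_1,q_2,\dots]$ the convergents $n_k/m_k$ satisfy $n_{k+1}=q_{k+1}n_k+n_{k-1}$ and $m_{k+1}=q_{k+1}m_k+m_{k-1}$, with $n_{-1}=1$, $m_{-1}=0$, $n_0=q_0$, $m_0=1$. The integers $n_k,m_k$ are coprime, and $|m_k\theta-n_k|<1/m_{k+1}$. Legendre's theorem: if $m\ge1$ and $|\theta-n/m|<1/(2m^2)$, then $n/m$ is a convergent. Let $v_2$ be the $2$-adic valuation.

**Proof of Theorem C.**

**Step 1: a number $\theta$ whose good approximations spell out a set.** Let $\mathcal A\subseteq\{1,2,\dots\}$ be an infinite computably enumerable, non-computable set with computable enumeration $i_1,i_2,\dots$. We choose $q_0=1$ (so $n_0=m_0=1$) and then, computably, $q_1,q_2,\dots$ such that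
$$q_{k+1}\ge2^{4m_k}\ \text{ for all }k\ge 0,\qquad v_2(n_{2s-1})=i_s\ \text{ for all }s\ge1 .$$
The second condition can be met because $n_k$ stays odd for even $k$. It holds for $k=0$. If $k$ is even, $n_k$ is odd and $k+1=2s-1$, then $n_k$ is invertible modulo $2^{i_s+1}$, so $q_{k+1}n_k\equiv2^{i_s}-n_{k-1}\pmod{2^{i_s+1}}$ has arbitrarily large solutions $q_{k+1}$. For such a choice $n_{k+1}\equiv 2^{i_s}\pmod{2^{i_s+1}}$, that is, $v_2(n_{k+1})=i_s$. Since $i_s\ge1$, $n_{k+1}$ is even, so $n_{k+2}=q_{k+2}n_{k+1}+n_k$ is odd for any choice of $q_{k+2}$, and the induction continues. (If $i_1=1$: we need $q_1\ge16$ and $q_1\equiv 2-1\pmod 4$. Take $q_1=17$; then $n_1/m_1=18/17$ and $v_2(18)=1$.)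

The number $\theta=[1;q_1,q_2,\dots]\in(1,2)$ is computable and irrational. Put $b=2^\theta\in(2,4)$. If $b^m=2^n$, then $m\theta=n$, so $m=n=0$. Thus $2^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$.

**Step 2: sentences that read the approximations.** The only element of $b^{\mathbb Z}$ in $(2,4)$ is $b$, since $b^2>4$ and $b^0=1$. For $i\ge1$ let $\varphi_i$ be
$$\exists x,x'\in2^{\mathbb Z}\ \exists y,y',w\in b^{\mathbb Z}:\ 2<w<4,\ x=2^{2^i}x'^{\,2^{i+1}},\ y=wy'^{\,2},\ y>1,\ |y-x|\,y^2<x .$$
Here $w=b$, so $y=b^m$ with $m$ an arbitrary odd integer, and $y>1$ says $m\ge1$. Moreover $x=2^n$ with $n=2^i(1+2l)$, $l\in\mathbb Z$ arbitrary, that is, $v_2(n)=i$. So $\varphi_i$ says: there are integers $m,n$ with $m\ge1$ odd, $v_2(n)=i$ and $|b^m2^{-n}-1|<b^{-2m}$. The map $i\mapsto\varphi_i$ is computable, so it suffices to prove that $\varphi_i$ holds iff $i\in\mathcal A$.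

**Step 3: if $i=i_s$, then $\varphi_i$ holds.** Let $k=2s-1$, $m=m_k$, $n=n_k$. Then $v_2(n)=i\ge1$, so $n$ is even, and $m$, being coprime to $n$, is odd. Put $e=m\theta-n$. Then $|e|<1/m_{k+1}\le1/q_{k+1}\le2^{-4m}$. For $0\le e\le1$ convexity of $2^e$ gives $2^e-1\le e$; for $-1\le e\le0$ we have $1-2^e\le |e|\ln2\le|e|$. So
$$|b^m2^{-n}-1|=|2^e-1|\le |e|<2^{-4m}<b^{-2m},$$
the last step because $b<4$.

**Step 4: if $\varphi_i$ holds, then $i\in\mathcal A$.** Take $m,n$ as above and put $e=m\theta-n$, $z=2^e-1$. Then $|z|<b^{-2m}<2^{-2m}\le\frac14$, so $|\ln(1+z)|\le|z|/(1-|z|)\le\frac43|z|$ and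
$$|e|\le\frac{4/3}{\ln2}|z|<2\cdot2^{-2m}\le\frac1{2m},$$
where we used $\frac{4/3}{\ln 2}<2$ and $4m\le4^m$. Hence $|\theta-n/m|<1/(2m^2)$, and by Legendre $(m,n)=h(m_k,n_k)$ for some $k\ge0$ and $h\ge1$. As $m$ is odd, $h$ is odd, so $v_2(n_k)=v_2(n)=i\ge1$. Thus $n_k$ is even, which excludes even $k$. So $k=2s-1$ and $i=i_s\in\mathcal A$. $\square$

## 4. Dominant terms, near-ties, and a lower bound

**One variable.** Let $a=e^{\alpha}$ be computable and transcendental, and ask for $n\in\mathbb Z$ with $Q_j(a^n)>0$ for finitely many nonzero Laurent polynomials $Q_j=\sum_{k=k_0}^{k_1}q_kx^k$, where $q_k\in\mathbb Z[a^{\pm1}]$ and $q_{k_0},q_{k_1}\ne0$. As $a$ is transcendental, we can tell which $q_k$ vanish and compute the signs of the others by approximation. As $n\to+\infty$, $a^{-k_1n}Q_j(a^n)\to q_{k_1}$ with an explicit rate; as $n\to-\infty$ the coefficient $q_{k_0}$ takes over. So outside a computable finite interval of $n$ all signs are known, and inside it we test every $n$.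

**A first approach for two variables.** Let $x=a^{n_1}$, $y=b^{n_2}$. The natural plan is to fix a large constant and call two monomials comparable if their ratio is bounded by it. Delete the monomials that are much smaller than others in the same polynomial, divide the rest by one of them, and treat the surviving ratios, such as $z=y/x$, as real unknowns, since these ratios are dense. This works for (3), where keeping comparable terms for large $x,y$ leaves $z-1>0$ and $11-10z>0$, satisfied by $z=1.05$.

For (2) it goes wrong. The conditions are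
$$Q_1=x-y^3+xy^2>0,\qquad Q_2=x+y^3-xy^2>0,\qquad y>1 .$$
For large $y$ and comparable $x,y$ the term $x$ is smaller than $xy^2$ by the factor $y^{-2}$. Deleting it and dividing by $xy^2$ leaves $1-z>0$ and $z-1>0$, which is contradictory. So the plan predicts that there are no large solutions. But for the $b$ of Theorem C and $a=2$, the computation of Step 3 gives $|b^{m_k}2^{-n_k}-1|<b^{-2m_k}$ for every $k\ge0$, so there are infinitely many solutions. The error is precise: the sum of the comparable terms, $\pm(y^3-xy^2)$, may cancel so well that the deleted term decides the sign. Theorem C shows that for general computable bases this cannot be repaired.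

The remedy is to choose bases for which near-cancellations are never exponentially good.

**Definition (conditions on $\alpha$).** Let $\kappa,\Omega_0:\mathbb N_{\ge1}\to\mathbb N_{\ge1}$.

**(D)** For all $p\ge1$, all integers $\Omega\ge\Omega_0(p)$, all nonzero integers $c_1,\dots,c_p$ with $|c_j|\le\Omega$, and all pairwise distinct $N_1,\dots,N_p\in\mathbb Z^r$ with $|N_j|_\infty\le\Omega$:
$$\Big|\sum_j c_je^{N_j\cdot\alpha}\Big|\ \ge\ \Omega^{-\kappa(p)}\max_j e^{N_j\cdot\alpha}.\tag{4}$$

**(I)** $1/\alpha_1,\dots,1/\alpha_r$ are linearly independent over $\mathbb Q$.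

The terms in (4) are exponential in $\Omega$, but the permitted cancellation is only polynomial in $\Omega$, with an exponent that depends only on the number of terms.

*Examples for (D).* It fails for $r=1$, $a=2$: take $c=(2,-1)$, $N=(0,1)$, where the sum is $0$. More generally, (D) implies that $a_1,\dots,a_r$ are algebraically independent: a nontrivial relation $\sum_jc_ja^{N_j}=0$ contradicts (4) as soon as $\Omega$ is large enough. (Here $a^N=\prod_sa_s^{N_s}=e^{N\cdot\alpha}$.) For the pair $(2,b)$ of Theorem C, (D) fails even on nonzero sums: $b^{m_k}-2^{n_k}$ is smaller than its larger term by a factor of order $2^{-4m_k}$, while $\Omega=\max(m_k,n_k)\le 2m_k$. On the other hand, (D) limits the solutions of (2): put $x=a^{n_1}$, $y=b^{n_2}$ with $n_2\ge1$ and $|y-x|y^2<x$. Then $|y/x-1|<b^{-2}$, so $|\alpha_2n_2-\alpha_1n_1|$ is bounded and $\Omega:=\max(|n_1|,n_2)$ is at most a constant times $n_2$. If $\Omega\ge\Omega_0(2)$, then (4) gives $\Omega^{-\kappa(2)}x\,b^{2n_2}\le|y-x|y^2<x$, that is, $b^{2n_2}<\Omega^{\kappa(2)}$. This bounds $n_2$.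

*Examples for (I).* For $r=2$ it says that $\alpha_1/\alpha_2$ is irrational, which makes $\{b^m/a^n\}$ dense in $(0,\infty)$. To see why inverses appear, take $r=3$ and ask whether the pairs $(\alpha_1n_1-\alpha_2n_2,\ \alpha_2n_2-\alpha_3n_3)$, $n\in\mathbb Z^3$, are dense in $\mathbb R^2$. They form the group generated by $(\alpha_1,0)$, $(-\alpha_2,\alpha_2)$, $(0,-\alpha_3)$. A functional $(f_1,f_2)$ is integral on it iff $f_1=g_1/\alpha_1$, $f_2-f_1=g_2/\alpha_2$, $f_2=g_3/\alpha_3$ with $g_s\in\mathbb Z$, whence $g_1/\alpha_1+g_2/\alpha_2-g_3/\alpha_3=0$. Under (I) only $f=0$ remains.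

**Theorem 1.** Let $\alpha$ satisfy (I), and (D) with computable $\kappa,\Omega_0$. Then $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable relative to $\alpha$. In particular it is decidable if $\alpha$ is computable.

The first approach needs two further corrections, which shape the proof of Theorem 1 in Sections 5 to 8.

1. Ratios need not be dense. If $x$ and $y$ both range over $2^{\mathbb Z}$, then $y/x\in2^{\mathbb Z}$. Ratios that involve one base only must stay discrete.
2. If cancellation costs a factor $\ell^{-\kappa}$, where $\ell$ is the size of the exponents, then a term may be deleted only if it is smaller by more than $\ell^{\kappa}$. So terms whose ratios are of size up to $\ell^{K}$ must be kept. But products of a few ratios of size $\ell^K$ may be larger than $\ell^K$, so "comparable" is not transitive. A pigeonhole choice of the threshold will cure this.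

## 5. From sentences to integer exponents

Assume (I), and (D) with computable $\kappa,\Omega_0$. Fix an integer $H\ge1$ with $\alpha\in[1/H,H]^r$. Let $A=\mathbb Z[a_1^{\pm1},\dots,a_r^{\pm1}]$, its elements being represented by Laurent polynomials in the $a_s$. By algebraic independence a nonzero Laurent polynomial has nonzero value, so the signs of elements of $A$ are computable from approximations of $\alpha$.

**Problem($d$).** Given colors $s(1),\dots,s(d)\in\{1,\dots,r\}$ and finite lists $P_j,Q_j\in A[x_1^{\pm1},\dots,x_d^{\pm1}]$, decide whether there is $n\in\mathbb Z^d$ with all $P_j(x(n))=0$ and all $Q_j(x(n))>0$, where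
$$x(n)=\big(a_{s(1)}^{n_1},\dots,a_{s(d)}^{n_d}\big).$$

**Step 1: reduction of sentences.** The aim is to turn an existential sentence into finitely many Problems($d$), one of which must be solvable. Put the matrix in disjunctive normal form, writing $t\neq t'$ and $\neg(t<t')$ with $<$ and $=$ only. Replace $a_s^{\mathbb Z}(t)$ by $x=t$ with a new variable $x\in a_s^{\mathbb Z}$. Replace $\neg a_s^{\mathbb Z}(t)$ by
$$t\le0\ \vee\ \exists x\in a_s^{\mathbb Z}\,(x<t\wedge t<a_sx),$$
which is correct because $a_s>1$: a positive $t$ lies either in $a_s^{\mathbb Z}$ or strictly between two consecutive powers. Distribute the disjunctions. Each disjunct now has the form $\exists x_i\in a_{s(i)}^{\mathbb Z}\ (i\le d)\ \exists z\in\mathbb R^m\,\chi$, with $\chi$ a conjunction of polynomial conditions with integer coefficients in $x$, $z$ and $a_1,\dots,a_r$. Recall Tarski's quantifier elimination: every formula in the language of ordered rings is, effectively, equivalent over $\mathbb R$ to a quantifier-free formula in the same free variables. Treat the $a_s$ as free variables, eliminate $z$,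 and then insert the actual values $a_s$. In disjunctive normal form, with $\ne$ and $\le$ expressed by $>$ and $=$, this is a finite disjunction of instances of Problem($d$).

We show by induction on $d$ that Problem($d$) is decidable relative to $\alpha$. For $d=0$ it is a sign computation in $A$. Let $d\ge1$.

**Step 2: notation for exponents.** For $\lambda\in\mathbb Z^d$ and $n\in\mathbb Z^d$ let $N_\lambda(n)\in\mathbb Z^r$ have $s$-th component $\sum_{i:s(i)=s}\lambda_in_i$. Put
$$\theta n=(\alpha_{s(i)}n_i)_{i\le d}\in\mathbb R^d,\qquad L_\lambda(n)=\alpha\cdot N_\lambda(n)=\sum_i\lambda_i\alpha_{s(i)}n_i=\langle\lambda,\theta n\rangle ,$$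
so that the monomial $x^\lambda$ has value $e^{L_\lambda(n)}$ at $x=x(n)$. We extend $L$ linearly to $\lambda\in\mathbb R^d$. Expand all coefficients, so that every polynomial is a sum of terms $c\,a^\nu x^\lambda$ with $c\in\mathbb Z\setminus\{0\}$, $\nu\in\mathbb Z^r$ and distinct pairs $(\nu,\lambda)$. Such a term has value
$$c\,e^{\alpha\cdot E(n)},\qquad E(n)=\nu+N_\lambda(n)\in\mathbb Z^r .$$

**Step 3: removing equations.** Let $P=\sum_jc_ja^{\nu_j}x^{\lambda_j}$, with $E_j(n)=\nu_j+N_{\lambda_j}(n)$. By algebraic independence, $P(x(n))=0$ iff, after collecting terms with equal $E_j(n)$, all coefficients vanish. Equivalently, there is a partition of the index set into blocks such that $\sum_{\text{block}}c_j=0$ for each block, and $E_j(n)=E_{j'}(n)$ whenever $j,j'$ are in the same block. (For one direction take the classes of equal $E_j(n)$ as blocks; the other is clear.) Each vector equation $E_j(n)=E_{j'}(n)$ consists of $r$ linear equations over $\mathbb Z$, the $s$-th of which involves only the variables of color $s$. For example, $x_1-a_1x_2$ with colors $1,2$ gives $n_1=1$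 and $n_2=0$; with colors $1,1$ it gives $n_1=1+n_2$.

So the common solution set of all equations is a finite union of sets, each a product over the colors of solution sets of integer linear systems. By integer linear algebra each is effectively either empty or of the form $n=n^0+Bt$, $t\in\mathbb Z^{d'}$, with $d'\le d$, $B$ injective, the new variables $t_k$ colored, and $B_{ik}=0$ unless $s(i)=s(k)$. Substituting
$$x_i=a_{s(i)}^{n^0_i}\prod_k (x_k')^{B_{ik}},\qquad x_k'=a_{s(k)}^{t_k},$$
we obtain *strict* problems, with conditions $Q_j>0$ only, in $d'\le d$ variables. Those with $d'<d$ are decided by induction. So consider a strict problem in $d$ variables. If there is no $Q_j$, the answer is yes; if some $Q_j$ is the zero polynomial, it is no. Otherwise write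
$$Q_j=\sum_{i\in I_j}c_ia^{\nu_i}x^{\lambda_i},\qquad E_i(n)=\nu_i+N_{\lambda_i}(n),$$
with disjoint nonempty index sets $I_j$, $c_i\in\mathbb Z\setminus\{0\}$, and $(\nu_i,\lambda_i)$ distinct for distinct $i\in I_j$.

**Step 4: setting aside coincidences of exponents.** Condition (D) needs distinct exponents. Call $n$ *degenerate* if $E_i(n)=E_{i'}(n)$ for some $j$ and some $i\ne i'$ in $I_j$. If $\lambda_i=\lambda_{i'}$, then $\nu_i\ne\nu_{i'}$ and this is impossible. If $\lambda_i\ne\lambda_{i'}$, then $N_{\lambda_i-\lambda_{i'}}$ is a nonzero linear map, so the equation defines the empty set or an affine sublattice of rank less than $d$, parametrized as in Step 3. So the existence of a degenerate solution is decided by finitely many Problems($d'$) with $d'<d$.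

## 6. Types and the reduced formulas $\Psi_{W,\sigma}$

A type records, for a hypothetical large solution, which ratios of monomials are moderate and, for the others, which side wins. Let $\Delta\subset\mathbb Z^d$ be the finite set of all $\lambda_i-\lambda_{i'}$ ($i,i'\in I_j$ for some $j$), together with $\pm e_1,\dots,\pm e_d$.

**Definition (type).** A type is a pair $(W,\sigma)$, where $W\subsetneq\mathbb Q^d$ is a proper subspace spanned by a subset of $\Delta$ and $\sigma:\Delta\setminus W\to\{+,-\}$, such that there is $v\in\mathbb R^d$ with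
$$\langle\delta,v\rangle=0\ (\delta\in\Delta\cap W),\qquad \operatorname{sgn}\langle\delta,v\rangle=\sigma(\delta)\ (\delta\in\Delta\setminus W).\tag{5}$$

There are finitely many types, and they can be listed, because (5) is a system of linear conditions with rational coefficients. As $W$ is spanned by elements of $\Delta\cap W$, any such $v$ is orthogonal to $W$.

**Step 1: leading parts.** Given a type, let $J_j\subseteq I_j$ be the set of $i\in I_j$ maximizing $\langle\lambda_i,v\rangle$. By (5) it depends only on $(W,\sigma)$. Choose $i_j\in J_j$ and put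
$$R_j=\sum_{i\in J_j}c_ia^{\nu_i}x^{\lambda_i-\lambda_{i_j}} .$$
For $i\in J_j$ the vector $\lambda_i-\lambda_{i_j}\in\Delta$ is orthogonal to $v$, so by (5) it lies in $W$.

**Step 2: splitting $W$ into discrete and dense directions.** Let $\mathbb Q^{d_s}\subseteq\mathbb Q^d$ be the subspace of vectors supported on the coordinates of color $s$, and put
$$U_s=W\cap\mathbb Q^{d_s},\qquad U=\bigoplus_sU_s\subseteq W .$$
Recall that a subgroup $S$ of a finitely generated free abelian group $G$ is a direct summand, and every basis of $S$ extends to a basis of $G$, as soon as $G/S$ is torsion-free. (In $\mathbb Z^2$ this holds for $\mathbb Z(1,1)$, with $(0,1)$ completing the basis, but not for $\mathbb Z(2,2)$.) If $V\subseteq V'$ are rational subspaces of $\mathbb Q^d$, then $(V'\cap\mathbb Z^d)/(V\cap\mathbb Z^d)$ is torsion-free: if $hz\in V$ with $h\neq0$, then $z\in V$.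

Let $u_1,\dots,u_{d'}$ be the union of $\mathbb Z$-bases of the lattices $U_s\cap\mathbb Z^{d_s}$, and give each $u_k$ its color $s(k)$. They form a basis of $U\cap\mathbb Z^d$, because the color parts of an integral vector of $U$ are integral and lie in the $U_s$. By the recalled fact they extend by some $w_1,\dots,w_\rho$ to a basis of $W\cap\mathbb Z^d$. All exponents of $R_j$ lie in $W\cap\mathbb Z^d$, so
$$R_j(x)=\tilde R_j(x^{u_1},\dots,x^{u_{d'}},x^{w_1},\dots,x^{w_\rho})$$
with Laurent polynomials $\tilde R_j$ over $A$. Since $U\subseteq W\ne\mathbb Q^d$, we have $d'<d$.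

**Step 3: the reduced formula.** Keep the one-color monomials discrete and release the mixed ones to real unknowns. For $t\in\mathbb Z^{d'}$ put $\hat x(t)=(a_{s(k)}^{t_k})_{k\le d'}$, where $s(k)$ is the color of $u_k$, and
$$\Psi_{W,\sigma}:\quad \exists t\in\mathbb Z^{d'}\ \exists y\in\mathbb R_{>0}^\rho\ \bigwedge_j\tilde R_j(\hat x(t),y)>0 .$$
After clearing negative powers of the positive quantities, eliminating $y$ by Tarski as in Section 5 turns $\Psi_{W,\sigma}$ into finitely many Problems($d'$) with $d'<d$. So $\Psi_{W,\sigma}$ is decidable by induction.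

*Example.* Take (3) with bases $a,b$: $Q_1=y-x$, $Q_2=11x-10y$, $Q_3=y-1000$. Here $\Delta=\{0,\pm e_1,\pm e_2,\pm(e_2-e_1)\}$. Consider $W=\mathbb Q(-1,1)$ and $v=(1,1)$, so $\sigma(e_1)=\sigma(e_2)=+$. Then $J_1,J_2$ contain both terms, and $J_3$ contains only $y$. Dividing by $x$, $x$ and $y$ respectively gives $R_1=y/x-1$, $R_2=11-10\,y/x$, $R_3=1$. With two colors, $U=0$, $d'=0$, $\rho=1$, and $\Psi$ is $\exists z>0\,(z>1\wedge 11>10z)$, which is true. If instead both variables have color $1$ with base $a$, then $U=W$, $d'=1$, $\rho=0$, and $\Psi$ is $\exists t\in\mathbb Z\,(a^t>1\wedge11>10a^t)$, which holds iff $a<1.1$.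

**Claim 2.** There is a computable $\ell_0$ such that if the strict problem has a nondegenerate solution $n$ with $|n|_\infty\ge\ell_0$, then $\Psi_{W,\sigma}$ holds for some type.

**Claim 3.** If $\Psi_{W,\sigma}$ holds for some type, the strict problem has a solution.

**Theorem 1 from the claims.** The strict problem is solvable iff (a) it has a degenerate solution, or (b) it has a solution with $|n|_\infty<\ell_0$, or (c) some $\Psi_{W,\sigma}$ holds. Indeed, a solution is degenerate, or small, or falls under Claim 2; and (c) suffices by Claim 3. All three conditions are decidable relative to $\alpha$: (a) by Step 4 of Section 5, (b) by a finite check of signs in $A$, (c) by Step 3 above. This completes the induction. It remains to prove the two claims.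

## 7. From a large solution to a type

**Proof of Claim 2.**

**Step 1: constants.** All constants are computable from the problem and $H$. Let $p=\max_j|I_j|$, $\kappa=\max_{p'\le p}\kappa(p')$ and $K=\kappa+1$.

Let $C_1\in\mathbb N_{\ge1}$ satisfy $|c_i|\le C_1$ for all $i$ and $|E_i(n)|_\infty\le C_1|n|_\infty$ whenever $|n|_\infty\ge1$. This is possible since $E_i$ is affine. Let $C_3$ satisfy $|\alpha\cdot(\nu_i-\nu_{i'})|\le C_3$ for all $i,i'$ in a common $I_j$; for instance, $C_3=rH\max|\nu_i-\nu_{i'}|_\infty$.

Let $C_2\ge2$ be such that for every linearly independent $B\subseteq\Delta$: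

1. each $\delta\in\Delta\cap\mathrm{span}(B)$ is $\sum_{b\in B}q_bb$ with $\sum_b|q_b|\le C_2$;
2. for all reals $(g_b)_{b\in B}$ there is $v^1\in\mathbb R^d$ with $\langle b,v^1\rangle=g_b$ for $b\in B$ and $|\langle\delta,v^1\rangle|\le C_2\max_b|g_b|$ for all $\delta\in\Delta$.

Property 1 is a finite computation. For property 2, the matrix with rows $b\in B$ has full row rank and so a rational right inverse $G$; put $v^1=Gg$. Then $\langle\delta,v^1\rangle$ is a fixed rational linear form in $g$, and there are finitely many $\delta$ and $B$. For $B=\emptyset$ take $v^1=0$.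

Finally let $\ell_0\ge2$ be such that every $\ell\ge\ell_0$ satisfies
$$\ell\ge\Omega_0(p')\ (p'\le p),\qquad \ell>pC_1^{1+\kappa}e^{C_3},\qquad KC_2^{|\Delta|+1}\log\ell<\ell/H .$$
Such $\ell_0$ can be computed, since $\ell/\log\ell$ increases for $\ell\ge3$ and tends to infinity.

**Step 2: a threshold with a gap.** We want a number $T$ such that each ratio of monomials is either clearly below or clearly above $e^{T}$. Let $n$ be a nondegenerate solution with $\ell=|n|_\infty\ge\ell_0$. Put $T_i=KC_2^{\,i}\log\ell$ for $0\le i\le|\Delta|+1$. The $|\Delta|+1$ intervals $(T_i,T_{i+1}]$, $0\le i\le|\Delta|$, are disjoint, and there are at most $|\Delta|$ numbers $|L_\delta(n)|$, $\delta\in\Delta$. So some interval contains none of them. Fix it and let $T=T_i$, so that $T_{i+1}=C_2T$: no $|L_\delta(n)|$ lies in $(T,C_2T]$.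

**Step 3: the pair $(W,\sigma)$.** Let
$$W=\mathrm{span}_{\mathbb Q}\{\delta\in\Delta:|L_\delta(n)|\le T\}$$
and let $B$ be a basis of $W$ chosen from this set. If $\delta\in\Delta\cap W$, then $|L_\delta(n)|\le C_2T$ by property 1, and hence $|L_\delta(n)|\le T$ by the gap. This is the repaired transitivity. If $\delta\in\Delta\setminus W$, then $|L_\delta(n)|>T$ by definition of $W$, and hence $|L_\delta(n)|>C_2T$; put $\sigma(\delta)=\operatorname{sgn}L_\delta(n)$. Choose $k$ with $|n_k|=\ell$. Then $|L_{e_k}(n)|=\alpha_{s(k)}\ell\ge\ell/H>T_{|\Delta|+1}\ge T$, so $e_k\notin W$. Hence $W\ne\mathbb Q^d$.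

**Step 4: $(W,\sigma)$ is a type.** We must produce $v$. The vector $\theta n$ has the right signs, but it is only nearly orthogonal to $W$, so we correct it. By property 2 there is $v^1$ with $\langle b,v^1\rangle=L_b(n)$ for $b\in B$ and $|\langle\delta,v^1\rangle|\le C_2T$ for all $\delta\in\Delta$. Let $v=\theta n-v^1$. For $b\in B$, $\langle b,v\rangle=L_b(n)-L_b(n)=0$, so $v$ annihilates $W$. For $\delta\in\Delta\setminus W$,
$$|\langle\delta,\theta n\rangle|=|L_\delta(n)|>C_2T\ge|\langle\delta,v^1\rangle|,$$
so $\operatorname{sgn}\langle\delta,v\rangle=\operatorname{sgn}L_\delta(n)=\sigma(\delta)$. This is (5).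

**Step 5: the leading parts decide the signs.** Let $i\in J_j$ and $i'\in I_j\setminus J_j$. Then $\delta=\lambda_i-\lambda_{i'}$ has $\langle\delta,v\rangle>0$, so $\delta\notin W$ and $\sigma(\delta)=+$, and $L_\delta(n)>C_2T\ge K\log\ell$. Therefore
$$\alpha\cdot E_{i'}(n)=\alpha\cdot E_i(n)-\alpha\cdot(\nu_i-\nu_{i'})-L_\delta(n)\le\alpha\cdot E_i(n)+C_3-K\log\ell ,$$
and
$$\Big|\sum_{i'\in I_j\setminus J_j}c_{i'}e^{\alpha\cdot E_{i'}(n)}\Big|\le pC_1e^{C_3}\ell^{-K}\max_{i\in J_j}e^{\alpha\cdot E_i(n)}.\tag{6}$$
Since $n$ is nondegenerate, the $E_i(n)$, $i\in J_j$, are distinct. Their entries and the $|c_i|$ are bounded by $\Omega=C_1\ell\ge\ell\ge\Omega_0(|J_j|)$, so (D) gives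
$$\Big|\sum_{i\in J_j}c_ie^{\alpha\cdot E_i(n)}\Big|\ge(C_1\ell)^{-\kappa}\max_{i\in J_j}e^{\alpha\cdot E_i(n)}.\tag{7}$$
As $K=\kappa+1$, the bound in (7) exceeds that in (6) exactly when $\ell>pC_1^{1+\kappa}e^{C_3}$, which holds. So the sum over $J_j$ strictly dominates and has the sign of $Q_j(x(n))>0$. Multiplying by $e^{-L_{\lambda_{i_j}}(n)}$ gives $R_j(x(n))>0$ for all $j$.

**Step 6: a witness of $\Psi_{W,\sigma}$.** Put $t_k=\langle u_k,n\rangle$ and $y_k=e^{L_{w_k}(n)}$. Since $u_k$ is supported on the single color $s(k)$, the monomial $x^{u_k}$ at $x(n)$ equals $e^{\alpha_{s(k)}\langle u_k,n\rangle}=a_{s(k)}^{t_k}$. So $\tilde R_j(\hat x(t),y)=R_j(x(n))>0$ for all $j$, and $\Psi_{W,\sigma}$ holds. $\square$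

## 8. From a type back to a solution

Fix a type $(W,\sigma)$ and $v$ as in (5), and recall $v\perp W$. For each color let
$$M_s=\{n\in\mathbb Z^{d_s}:\langle u,n\rangle=0\ \forall u\in U_s\},\qquad M=\bigoplus_sM_s,\qquad \Phi:M\to\mathbb R^\rho,\quad \Phi(n)=(L_{w_k}(n))_k .$$
Moving $n$ by an element of $M$ does not change the values $\langle u_k,n\rangle$. The next lemma says that the mixed monomials can meanwhile be steered anywhere. It is the only place where (I) is used.

**Lemma 4.** $\Phi(M)$ is dense in $\mathbb R^\rho$.

**Proof.** Assume not. The closure of $\Phi(M)$ is a proper closed subgroup of $\mathbb R^\rho$. By the structure theorem such a group is, in a suitable basis, $\mathbb R^{\rho_1}\times\mathbb Z^{\rho_2}\times\{0\}^{\rho_3}$ with $\rho_1<\rho$. The coordinate functional number $\rho_1+1$ is then nonzero and integral on it. So there is $0\ne f\in\mathbb R^\rho$ with $f\cdot\Phi(n)\in\mathbb Z$ for all $n\in M$.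

Let $w=\sum_kf_kw_k\in W\otimes\mathbb R$, with color parts $w^{(s)}$. Then $f\cdot\Phi(n)=L_w(n)$, and for $n\in M_s$ this reads $\alpha_s\langle w^{(s)},n\rangle\in\mathbb Z$. The quotient $\mathbb Z^{d_s}/M_s$ is torsion-free, so $M_s$ is a direct summand of $\mathbb Z^{d_s}$, and the homomorphism $n\mapsto\alpha_s\langle w^{(s)},n\rangle$ from $M_s$ to $\mathbb Z$ extends to $\mathbb Z^{d_s}$. So there is $g_s\in\mathbb Z^{d_s}$ with $\alpha_s\langle w^{(s)},n\rangle=\langle g_s,n\rangle$ on $M_s$. As $M_s$ spans the orthogonal complement of the rational subspace $U_s$, the annihilator of $M_s$ in $\mathbb R^{d_s}$ is $U_s\otimes\mathbb R$. Thus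
$$w^{(s)}-\alpha_s^{-1}g_s\in U_s\otimes\mathbb R\quad\text{for all }s. \tag{8}$$
Sum over $s$. Since $w\in W\otimes\mathbb R$ and $U\subseteq W$, we get $\sum_s\alpha_s^{-1}g_s\in W\otimes\mathbb R$. For each rational linear functional $h$ vanishing on $W$ this gives $\sum_s\alpha_s^{-1}h(g_s)=0$ with rational $h(g_s)$, so by (I) $h(g_s)=0$ for all $s$. A rational vector killed by all such $h$ lies in $W$. Hence $g_s\in W\cap\mathbb Q^{d_s}=U_s$, and by (8) $w\in U\otimes\mathbb R$. But the $u_k$ and $w_k$ together are linearly independent, so $f=0$, a contradiction. $\square$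

**Proof of Claim 3.** Let $t,y$ witness $\Psi_{W,\sigma}$.

**Step 1: room for error.** By continuity there are $\varepsilon,c>0$ with $\tilde R_j(\hat x(t),y')\ge c$ for all $j$ whenever $|\log y'_k-\log y_k|\le\varepsilon$ for all $k$. So the mixed monomials need only be approximately right.

**Step 2: the discrete coordinates exactly.** The $u_k$ of color $s$ are a basis of $U_s\cap\mathbb Z^{d_s}$ and extend to a basis of $\mathbb Z^{d_s}$. Using the dual basis we obtain $n^1\in\mathbb Z^d$ with $\langle u_k,n^1\rangle=t_k$ for all $k$.

**Step 3: going far in direction $v$.** This will make the non-leading terms negligible. Since $v\perp U$, each color part $v^{(s)}$ lies in $M_s\otimes\mathbb R$, in which $M_s$ is a full lattice. So for every $R>0$ we can choose $m_R\in M$ with $m_R^{(s)}$ at bounded distance from $(R/\alpha_s)v^{(s)}$. As $\theta$ multiplies the color-$s$ part by $\alpha_s$,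
$$|\theta m_R-Rv|_\infty\le C\qquad\text{with $C$ independent of $R$.}$$
As $v\perp w_k$, we have $\Phi(m_R)_k=\langle w_k,\theta m_R\rangle=\langle w_k,\theta m_R-Rv\rangle$. So $\Phi(m_R)$ is bounded independently of $R$.

**Step 4: a bounded correction.** The target vectors $\big(\log y_k-L_{w_k}(n^1)-\Phi(m_R)_k\big)_k$, $R>0$, lie in a fixed compact set. By Lemma 4 this set is covered by finitely many $\varepsilon$-balls (in the maximum norm) centered at points of $\Phi(M)$. So there is a finite $F\subset M$ such that for every $R$ some $m'\in F$ satisfies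
$$|\Phi(m')_k-(\log y_k-L_{w_k}(n^1)-\Phi(m_R)_k)|\le\varepsilon\quad\text{for all }k .$$
Put $n^*=n^1+m_R+m'$. Because $F$ is finite and $M$ is orthogonal to $U$:

* $\langle u_k,n^*\rangle=t_k$ for all $k$;
* $|L_{w_k}(n^*)-\log y_k|\le\varepsilon$ for all $k$;
* $|\theta n^*-Rv|_\infty\le C''$ with $C''$ independent of $R$.

**Step 5: $n^*$ is a solution for large $R$.** By the first two points and Step 1, $R_j(x(n^*))\ge c$. For $i\in I_j\setminus J_j$ we have $\langle\lambda_i-\lambda_{i_j},v\rangle<0$, so by the third point $L_{\lambda_i-\lambda_{i_j}}(n^*)=R\langle\lambda_i-\lambda_{i_j},v\rangle+O(1)\to-\infty$ as $R\to\infty$. Therefore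
$$e^{-L_{\lambda_{i_j}}(n^*)}Q_j(x(n^*))=R_j(x(n^*))+\sum_{i\in I_j\setminus J_j}c_ia^{\nu_i}e^{L_{\lambda_i-\lambda_{i_j}}(n^*)}>0$$
for all $j$ once $R$ is large. $\square$

This proves Theorem 1. What remains is to find $\alpha$ with (D) and (I).

## 9. The set of $\alpha$ with strong cancellation is small

Fix a closed dyadic cube $Q_0\subset(0,\infty)^r$ of side at most $1$, and an integer $H\ge 1$ with $Q_0\subset[1/H,H]^r$. Let $|\cdot|$ denote Lebesgue measure on sets.

Start with $r=1$, $p=2$. Divide $E=c_1e^{N_1\alpha}+c_2e^{N_2\alpha}$ by its larger exponential: locally $h=c+d\,e^{\omega\alpha}$ with $c$ a nonzero integer and $\omega$ a nonzero integer, $|\omega|\le2\Omega$. Then $h'=\omega(h-c)$. Where $|h|\le\zeta$ with $2\Omega\zeta\le\frac12$, we get $|h'|\ge|\omega c|-2\Omega\zeta\ge\frac12$. So $h$ crosses $(-\zeta,\zeta)$ quickly, and the set $\{|h|<\zeta\}$ has measure at most $2\zeta/\frac12=4\zeta$. The point is that $h'-\omega h$ has one exponential fewer than $h$. The general proof iterates this.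

**Lemma 5.** Let $p\ge2$, $c_j\in\mathbb Z\setminus\{0\}$, $N_1,\dots,N_p\in\mathbb Z^r$ distinct, $|N_j|_\infty\le\Omega$, $E(\alpha)=\sum_jc_je^{N_j\cdot\alpha}$, $M(\alpha)=\max_je^{N_j\cdot\alpha}$. Put $\Gamma_p=2r(rp^2)^{r-1}$ and $D_p=(1+(rp^2)^{r-1})^{r-1}\,p\,2^{p+1}$. If $0<\zeta\le1/(2\Gamma_p\Omega)$, then
$$|\{\alpha\in Q_0:|E(\alpha)|<\zeta^{p-1}M(\alpha)\}|\le D_p\zeta.$$

**Proof.**

**Step 1: reduction to one real variable.** We look for a direction in which all exponents remain distinct. For $e=(1,t,\dots,t^{r-1})$, each of the at most $p^2/2$ nonzero vectors $N_j-N_{j'}$ (up to sign) is orthogonal to $e$ for at most $r-1$ values of $t$, since $t\mapsto (N_j-N_{j'})\cdot e$ is a nonzero polynomial of degree at most $r-1$. As $(r-1)p^2/2<rp^2+1$, some integer $t\in\{0,\dots,rp^2\}$ makes the integers $\omega_j=N_j\cdot e$ pairwise distinct, and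
$$|\omega_j-\omega_{j'}|\le2\Omega\cdot r(rp^2)^{r-1}=\Gamma_p\Omega=:\Lambda .$$
Write $\alpha=\xi+\tau e$ with $\xi\in\{0\}\times\mathbb R^{r-1}$, that is, $\tau=\alpha_1$ and $\xi_i=\alpha_i-t^{i-1}\alpha_1$. The map $(\tau,\xi)\mapsto\alpha$ has Jacobian $1$. As $Q_0$ has side at most $1$, each of the $r-1$ free coordinates of $\xi$ ranges over an interval of length at most $1+(rp^2)^{r-1}$. So it suffices to bound, for each $\xi$, the measure of bad $\tau$ in the interval $I=\{\tau:\xi+\tau e\in Q_0\}$ by $p2^{p+1}\zeta$.

**Step 2: normalization.** The functions $\tau\mapsto N_j\cdot\alpha$ are affine, so for each $j_0$ the set where $j_0$ attains their maximum is an interval. Thus $I$ is covered by at most $p$ intervals on each of which one fixed index $j_0$ attains the maximum. Let $I'$ be one of them. On $I'$, renumbering the other indices as $2,\dots,p$,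
$$h:=E/M=c_{j_0}+\sum_{q=2}^pd_qe^{\omega'_q\tau},\qquad \omega_q'=\omega_q-\omega_{j_0},$$
with reals $d_q$ depending on $\xi$ and distinct nonzero integers $\omega'_q$, $|\omega'_q|\le\Lambda$.

**Step 3: stripping exponentials.** Put $u_p=h$ and $u_{q-1}=u_q'-\omega'_qu_q$ for $q=p,\dots,2$, with derivatives in $\tau$. Passing from $u_q$ to $u_{q-1}$ kills the exponential $e^{\omega'_q\tau}$, multiplies the other coefficients by constants, and multiplies the constant term by $-\omega_q'$. So $u_1=c_{j_0}\prod_{q=2}^p(-\omega_q')$ is a nonzero integer, and $|u_1|\ge1$.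

**Step 4: climbing back.** We show by induction on $q$: there is $G_q\subseteq I'$, a union of at most $2^{q-1}$ intervals, with
$$|u_q|\ge\zeta^{q-1}\ \text{ on }G_q,\qquad |I'\setminus G_q|\le4\zeta(2^{q-1}-1).$$
For $q=1$ take $G_1=I'$. Let $q\ge2$, let $J$ be one of the intervals of $G_{q-1}$, and put $\eta=\zeta^{q-1}$, $\eta'=\zeta^{q-2}$. On $J$ we have $|u_{q-1}|\ge\eta'$, so $u_{q-1}$ has constant sign; changing signs, say $u_{q-1}\ge\eta'$. At points of $J$ where $|u_q|\le\eta$,
$$u_q'=u_{q-1}+\omega_q'u_q\ge\eta'-\Lambda\eta\ge\eta'/2>0,\tag{9}$$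
since $\eta=\zeta\eta'$ and $\Lambda\zeta\le\frac12$.

The set $J^-=\{\tau\in J:|u_q|<\eta\}$ is an interval. Let $\tau_1<\tau_2$ be in $J^-$. If $u_q\ge\eta$ somewhere between them, let $\tau^*$ be the last such point. Then $u_q(\tau^*)=\eta$ and $u_q<\eta$ on $(\tau^*,\tau_2]$, contradicting $u_q'(\tau^*)>0$ from (9). If $u_q\le-\eta$ somewhere between them, then at the first such point $u_q=-\eta$, while $u_q>-\eta$ just before, again contradicting $u_q'>0$ there. So $[\tau_1,\tau_2]\subseteq J^-$. On $J^-$ the function $u_q$ increases with slope at least $\eta'/2$ and stays within $(-\eta,\eta)$, so $|J^-|\le2\eta/(\eta'/2)=4\zeta$.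

Let $G_q$ be the union of the sets $J\setminus J^-$, each consisting of at most two intervals. Then $G_q$ is a union of at most $2\cdot2^{q-2}=2^{q-1}$ intervals, and the excluded measure is at most $4\zeta(2^{q-2}-1)+2^{q-2}\cdot4\zeta=4\zeta(2^{q-1}-1)$.

**Step 5: conclusion.** For $q=p$, the part of $I'$ where $|h|<\zeta^{p-1}$ has measure at most $4\zeta\cdot2^{p-1}=2^{p+1}\zeta$. Sum over the at most $p$ intervals $I'$ and integrate over $\xi$. $\square$

**Choice of $\kappa$ and $\Omega_0$.** We now add up over all possible sums $E$. Let $\kappa(1)=\Omega_0(1)=1$; for $p=1$, (4) is trivial since $|c_1|\ge1$. For $p\ge2$ let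
$$\kappa_1(p)=(r+1)p+2,\qquad\kappa(p)=(p-1)\kappa_1(p)+1 .$$
Let $\Omega\ge2\Gamma_p$ be an integer and $\zeta=\Omega^{-\kappa_1(p)}$. Since $\kappa_1(p)\ge2$, we have $\zeta\le\Omega^{-2}\le1/(2\Gamma_p\Omega)$, so Lemma 5 applies. There are at most $(2\Omega)^p(2\Omega+1)^{rp}\le(3\Omega)^{(r+1)p}$ choices of $(c_j,N_j)_j$ as in (D). So for given $(p,\Omega)$ the sets
$$\{\alpha\in Q_0:|E|<\Omega^{-(p-1)\kappa_1(p)}M\}\tag{10}$$
have total measure at most $(3\Omega)^{(r+1)p}D_p\Omega^{-\kappa_1(p)}=D_p'\Omega^{-2}$, where $D_p'=3^{(r+1)p}D_p$. Since $\sum_{\Omega\ge X}\Omega^{-2}\le2/X$, for each $j\ge0$ we can compute integers $\Omega_0(p)=\Omega_0^{(j)}(p)\ge\max(2,2\Gamma_p)$ with $2D_p'/\Omega_0(p)\le2^{-3-j-p}|Q_0|$ for all $p\ge2$. Then the total measure of the sets (10) over all $p\ge2$ and $\Omega\ge\Omega_0^{(j)}(p)$ is at most $2^{-3-j}|Q_0|$. Note that, because $\Omega\ge2$,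
$$2\,\Omega^{-\kappa(p)}\le\Omega^{-(p-1)\kappa_1(p)} .\tag{11}$$
So outside a set of measure at most $2^{-3-j}|Q_0|$, every $\alpha\in Q_0$ satisfies (D) with $\kappa,\Omega_0^{(j)}$.

## 10. A computable point outside all bad sets

Good $\alpha$ exist in abundance. We need a computable one, and for this we follow the measure of the bad sets down a nested sequence of cubes.

**Proposition 6.** In every nonempty open subset of $(0,\infty)^r$ there is a computable $\alpha$ satisfying (I), and (D) with computable $\kappa,\Omega_0$.

**Proof.**

**Step 1: a list of things to avoid.** Take $Q_0$ inside the open set, $j=0$, and $\kappa$, $\Omega_0=\Omega_0^{(0)}$ as above. Consider the following countable list of items $i$, each with a function $g_i:Q_0\to\mathbb R_{\ge0}$ and a rational $\eta_i>0$; we want $g_i(\alpha)>\eta_i$ for all $i$.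

* For $p\ge2$, $\Omega\ge\Omega_0(p)$ and $(c_j,N_j)_j$ as in (D): $g_i=|E|/M$ and $\eta_i=\Omega^{-\kappa(p)}$.
* For $q\in\mathbb Z^r\setminus\{0\}$: $g_i=|\sum_sq_s/\alpha_s|$ and $\eta_i=\eta_q$, to be chosen.

For the first kind, (11) shows that $\{g_i<2\eta_i\}$ is contained in a set (10), so its measure is at most $\varepsilon_i:=D_p\Omega^{-\kappa_1(p)}$. The sum of these $\varepsilon_i$ is at most $|Q_0|/8$. For the second kind let $q_{s_0}\ne0$. For fixed other coordinates, $g_i<2\eta_q$ confines $1/\alpha_{s_0}$ to an interval of length at most $4\eta_q$, and hence $\alpha_{s_0}$ to a set of measure at most $4H^2\eta_q$, since $z\mapsto1/z$ stretches by at most $H^2$ on $[1/H,H]$. So $|\{g_i<2\eta_q\}|\le\varepsilon_i:=4H^2\eta_q$. Enumerate $\mathbb Z^r\setminus\{0\}$ as $q^{(1)},q^{(2)},\dots$ and let $\eta_{q^{(l)}}=2^{-l}|Q_0|/(32H^2)$, which is rational. These $\varepsilon_i$ sum to $|Q_0|/8$.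

Altogether
$$|\{g_i<2\eta_i\}|\le\varepsilon_i,\qquad\sum_i\varepsilon_i\le|Q_0|/2,$$
and the tails are effective: given $\delta>0$ we can compute a finite set of items outside which the $\varepsilon_i$ sum to less than $\delta$. For the first kind, use that the items with $p>p_0$ contribute at most $\sum_{p>p_0}2^{-3-p}|Q_0|$, and those with given $p$ and $\Omega\ge X$ at most $2D'_p/X$. For the second kind the sum is geometric.

**Step 2: replacing bad sets by finite unions of cubes.** The $g_i$ are uniformly computable with computable Lipschitz constants in the maximum norm. In $|E|/M$ each term is $c_j$ times $\exp$ of the nonpositive $2r\Omega$-Lipschitz function $N_j\cdot\alpha-\max_lN_l\cdot\alpha$, and $\exp$ is $1$-Lipschitz on $(-\infty,0]$. In the second kind, $\alpha_s\mapsto1/\alpha_s$ is $H^2$-Lipschitz on $[1/H,H]$. For each $i$ take a dyadic mesh of $Q_0$ on whose closed cubes $g_i$ varies by less than $\eta_i/4$. Compute an approximation within $\eta_i/8$ of $g_i$ at the center of each mesh cube, and include the cube iff this approximation is less than $\frac32\eta_i$.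 Let $C_i$ be the union of the included cubes. Then
$$\{g_i\le\eta_i\}\subseteq\mathrm{int}_{Q_0}(C_i),\qquad C_i\subseteq\{g_i<2\eta_i\}.\tag{12}$$
Indeed, a mesh cube containing a point with $g_i\le\eta_i$ has center value below $\frac54\eta_i$ and approximation below $\frac{11}8\eta_i<\frac32\eta_i$, so it is included. As this applies to all mesh cubes containing the point, the point is interior to $C_i$ relative to $Q_0$. On an included cube the center value is below $\frac{13}8\eta_i$, so $g_i<(\frac{13}8+\frac14)\eta_i<2\eta_i$. In particular $|C_i|\le\varepsilon_i$.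

**Step 3: descending.** For a dyadic cube $Q\subseteq Q_0$ put $S(Q)=\sum_i|C_i\cap Q|$. Each summand is rational and computable, and the tails are bounded by those of $\sum\varepsilon_i$, so $S(Q)$ is a computable real, uniformly in $Q$. It is additive under subdivision, because faces have measure zero, and $S(Q_0)\le|Q_0|/2<|Q_0|$. If $S(Q_n)<|Q_n|$, then by additivity at least one of the $2^r$ children $Q'$ of $Q_n$ has $S(Q')<|Q'|$. This strict inequality is semi-decidable, so by testing all children in parallel we find such a child and call it $Q_{n+1}$. Let $\{\alpha\}=\bigcap_nQ_n$. Then $\alpha$ is computable.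

**Step 4: $\alpha$ is good.** Suppose $g_i(\alpha)\le\eta_i$ for some $i$. By (12), $\alpha\in\mathrm{int}_{Q_0}(C_i)$, so $Q_n\subseteq C_i$ for large $n$ and $S(Q_n)\ge|C_i\cap Q_n|=|Q_n|$, a contradiction. So $g_i(\alpha)>\eta_i$ for all $i$. The items of the first kind give (D) for $p\ge2$, the case $p=1$ being trivial, and those of the second kind give (I). $\square$

**Proof of Theorem A.** Apply Proposition 6 to the image of $O$ under coordinatewise $\log$, and then Theorem 1. Since $\alpha$ is computable, $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable. The numbers $a_s=e^{\alpha_s}$ are computable, and they are algebraically independent by (D). $\square$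

For $r=2$, as shown in Section 2, algebraic independence gives $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$, and the question is answered positively. For such a pair the full first-order theory is undecidable by Hieronymi's theorem, while the existential theory is decidable.

## 11. Almost every tuple of bases

**Proof of Theorem B(ii).** In Section 3 we saw that $(a_1,\dots,a_r)$ is always computable relative to $\mathrm{Th}_\exists(a_1,\dots,a_r)$. It remains to show that, almost everywhere, the theory is computable relative to the tuple. Tuples with a coordinate equal to $1$ form a null set, and inverting coordinates preserves null sets, the predicates and the Turing degree. So we may assume all $a_s>1$ and pass to $\alpha_s=\log a_s$. The maps $\log$ and $\exp$ preserve null sets, and, being computable, they make $\alpha$ and $(a_1,\dots,a_r)$ computable relative to each other.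

Cover $(0,\infty)^r$ by countably many closed dyadic cubes $Q_0\subset(0,\infty)^r$ of side at most $1$, and fix one of them. By Section 9, for every $j\ge0$, condition (D) holds with the computable functions $\kappa,\Omega_0^{(j)}$ for all $\alpha\in Q_0$ outside a set of measure at most $2^{-3-j}|Q_0|$. Those $\alpha$ for which no $j$ works lie in all of these sets, and so form a null set. Condition (I) fails only on the countable union over $q\in\mathbb Z^r\setminus\{0\}$ of the sets $\{\sum_sq_s/\alpha_s=0\}$. Each of these is null, because if $q_{s_0}\ne0$, then for fixed other coordinates at most one value of $\alpha_{s_0}$ is possible. So for almost every $\alpha\in Q_0$, (I) holds and some $j$ works in (D). For such $\alpha$, Theorem 1 gives decidability of $\mathrm{Th}_\exists(a_1,\dots,a_r)$ relative to $\alpha$, equivalently relative to $(a_1,\dots,a_r)$. $\square$
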